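\newtheorem{theorem}{Theorem}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Quasi-Engel profinite groups need not be locally solvable}


\begin{abstract}
Let $u_1=x^{-2}y^{-1}x$ and $u_{n+1}=[xu_nx^{-1},yu_ny^{-1}]$. A finite group is solvable if and only if it satisfies $u_n\equiv1$ for some $n$. It was conjectured that a profinite group in which every pair $x,y$ satisfies $u_n(x,y)=1$ for some $n=n(x,y)$ is locally solvable. We disprove this. For every prime $p$ we construct a topologically $2$-generated pro-$p$ group that satisfies a fixed identity $u_n\equiv1$ and contains a dense $2$-generated subgroup that is not solvable. The same group defeats every sequence of words built by a recursion of the same shape with conjugating words of bounded length. On the positive side, profinite groups with the above property are prosolvable, and linear or compact $p$-adic analytic groups with it are solvable.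
\end{abstract}

\section{The question and the answer}

Write $[a,b]=aba^{-1}b^{-1}$. In the free group on $x,y$ define
\[
u_1(x,y)=x^{-2}y^{-1}x,\qquad
u_{n+1}(x,y)=[\,x\,u_n(x,y)\,x^{-1},\;y\,u_n(x,y)\,y^{-1}\,]\quad(n\ge1).
\]
It is known that a finite group is solvable if and only if it satisfies the identity $u_n\equiv1$ for some $n$.

A group $G$ is an \emph{unbounded quasi-Engel group} if for all $x,y\in G$ there is $n=n(x,y)$ with $u_n(x,y)=1$. If $u_n(x,y)=1$, then $u_{n+1}(x,y)$ is a commutator of trivial elements, so $u_m(x,y)=1$ for all $m\ge n$. An \emph{unbounded Engel group} is defined in the same way, with $u_n$ replaced by the words $e_1=[x,y]$, $e_{n+1}=[e_n,y]$. A group is \emph{locally solvable} (\emph{locally nilpotent}) if its finitely generated subgroups are solvable (nilpotent).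

It is known that every profinite unbounded Engel group is locally nilpotent. The corresponding statement for quasi-Engel groups is the following conjecture from \cite{BGGKPP}.

\medskip\noindent
\textbf{Conjecture.} \emph{Every profinite unbounded quasi-Engel group is locally solvable.}
\medskip

Consider first the groups satisfying the identity $u_n\equiv1$ for a fixed $n$. For them the conjecture is a statement about finite groups: it says that \emph{for each $r$ the derived lengths of the $r$-generated finite groups with $u_n\equiv1$ are bounded}. Indeed, if $D$ is such a bound and $\Delta$ is an $r$-generated subgroup of a profinite group with $u_n\equiv1$, then $\Delta^{(D)}$ has trivial image in every finite continuous quotient, so $\Delta^{(D)}=1$. Conversely, if $r$-generated finite groups $Q_1,Q_2,\dots$ with $u_n\equiv 1$ have unbounded derived lengths, choose $r$ generators in each. The $r$ corresponding elements of $\prod Q_i$ generate a group that maps onto every $Q_i$, hence is not solvable, while $\prod Q_i$ satisfies $u_n\equiv1$.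

So one asks whether $u_n\equiv1$ controls the derived length. To have derived length at most $d$ means that the nested commutator of $2^d$ \emph{independent} arguments vanishes. For $n\ge2$ the word $u_n$ is also a nested commutator, with $2^{n-2}$ arguments, but all of them are conjugates of the single element $u_2$. This difference is large enough to make the conjecture false.

\begin{theorem}\label{thm:main}
Let $p$ be a prime and let $n\ge2$ be an integer with $2^{n-2}>9(p-1)(n-1)^2$. There is a pro-$p$ group $G$ such that
\begin{enumerate}
\item[(a)] $u_n(x,y)=1$ for all $x,y\in G$; in particular $G$ is a profinite unbounded quasi-Engel group;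
\item[(b)] $G$ is the closure of a $2$-generated abstract subgroup $\Gamma$ that is not solvable; in particular $G$ is not locally solvable.
\end{enumerate}
Moreover, $G$ has a closed normal subgroup $V$ of finite exponent such that $G/V\cong\mathbb Z_p$ and every $m$-generated subgroup of $V$ is nilpotent of class at most $9m(p-1)$.
\end{theorem}

For $p=2$ one may take $n=13$, since $2^{11}=2048>1296=9\cdot 12^2$. The group constructed below depends on $p$ but not on $n$. Its finite quotients give the following.

\begin{corollary}\label{cor:length}
For $p$ and $n$ as in Theorem~\ref{thm:main}, the derived length of $2$-generated finite $p$-groups satisfying $u_n\equiv1$ is unbounded.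
\end{corollary}

The particular shape of $u_n$ plays almost no role. Let $F_r$ be the free group of rank $r$.

\begin{theorem}\label{thm:words}
Let $r,L\ge1$, let $f_1\in F_r$ be any word, and let
\[
f_{n+1}=[\,a_nf_n^{\varepsilon_n}a_n^{-1},\;b_nf_n^{\eta_n}b_n^{-1}\,]\qquad(n\ge1),
\]
where $\varepsilon_n,\eta_n\in\{\pm1\}$ and $a_n,b_n\in F_r$ have length at most $L$. Then for every prime $p$ the group $G$ constructed in Section~\ref{sec:construction} satisfies $f_n\equiv1$ for all sufficiently large $n$.
\end{theorem}

Since $G$ is not locally solvable, no such sequence has the property that profinite groups in which each $r$-tuple is killed by some $f_n$ are locally solvable. Finally, weaker forms of the conjecture do hold.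

\begin{theorem}\label{thm:positive}
\begin{enumerate}
\item[(a)] Every profinite unbounded quasi-Engel group is prosolvable.
\item[(b)] Every unbounded quasi-Engel group that is linear over a field (profinite or not) is solvable.
\item[(c)] Every compact $p$-adic analytic unbounded quasi-Engel group is solvable.
\end{enumerate}
\end{theorem}

\section{The idea: many arguments, few ingredients}\label{sec:idea}

Suppose a group has the form $V\rtimes\langle s\rangle$, and write $\sigma(v)=svs^{-1}$ for $v\in V$. Let $x=gs^a$ and $y=hs^b$ with $g,h\in V$. The quotient by $V$ is abelian, so the commutator $z=u_2(x,y)$ lies in $V$. Let us look at $u_4$, the first case in which two different conjugating words lead to the same power of $s$ whatever $a$ and $b$ are. Writing ${}^{q}z=qzq^{-1}$, we have $u_3=[\,{}^{x}z,{}^{y}z\,]$ and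
\[
u_4=\bigl[\,[\,{}^{xx}z,{}^{xy}z\,],\;[\,{}^{yx}z,{}^{yy}z\,]\,\bigr].
\]
Moving powers of $s$ to the right by $s^ev=\sigma^e(v)s^e$, we find
\begin{align*}
xx&=g\,\sigma^a(g)\,s^{2a}, & xy&=g\,\sigma^a(h)\,s^{a+b},\\
yx&=h\,\sigma^b(g)\,s^{a+b}, & yy&=h\,\sigma^b(h)\,s^{2b}.
\end{align*}
Hence all four arguments of $u_4$ lie in the subgroup of $V$ generated by the nine elements
\[
g,\;h,\;\sigma^a(g),\;\sigma^b(g),\;\sigma^a(h),\;\sigma^b(h),\;\sigma^{2a}(z),\;\sigma^{a+b}(z),\;\sigma^{2b}(z).
\]
For $u_4$ this gains nothing: there are $4$ arguments and $9$ ingredients. But the number of arguments of $u_n$ is $2^{n-2}$, whereas a prefix of a word in $x,y$ contributes a power of $s$ that depends only on how many letters $x$ and $y$ it contains. The number of ingredients will turn out to be at most $(n-1)^2$, and for $n=13$ the comparison is $2048$ against $144$. So $u_n$ vanishes identically as soon as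
\begin{quote}
\emph{every $m$-generated subgroup of $V$ is nilpotent of class at most $Cm$, with $C$ constant,}
\end{quote}
and $2^{n-2}>C(n-1)^2$. Such a $V$ is locally nilpotent, so any failure of local solvability must come from the shift $s$. A single element $v\in V$ has conjugates $s^iv s^{-i}$, as many as we like, and a nested commutator of $2^d$ \emph{different} conjugates is allowed to survive. It remains to find a $V$ in which it does.

To obtain classes linear in $m$ we use matrices over a commutative ring of characteristic $p$ in which $f^p=0$ for all $f$ in a nilpotent ideal. Among $m(p-1)+1$ factors taken from $f_1,\dots,f_m$, one occurs at least $p$ times, so their product is zero. To keep commutators of different conjugates alive we let the conjugates have independent variables as coefficients.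

\section{The construction}\label{sec:construction}

Fix a prime $p$ and let $k=p^j$ with $j\ge0$. Put
\[
R_k=\mathbb F_p[t_i: i\in\mathbb Z/k]\,/\,(t_i^2: i\in\mathbb Z/k),
\]
and let $N_k$ be the ideal generated by the $t_i$. The finite commutative ring $R_k$ is graded by degree and has the squarefree monomials as an $\mathbb F_p$-basis. The power $N_k^m$ is spanned by the squarefree monomials of degree at least $m$; in particular $N_k^{k+1}=0$. Moreover
\begin{equation}\label{eq:frob}
f^p=0\qquad\text{for all }f\in N_k .
\end{equation}
Indeed, write $f=\sum c_\mu\mu$ with $\mu$ running over nontrivial squarefree monomials. In characteristic $p$ we have $f^p=\sum c_\mu^p\mu^p$, and $\mu^2=0$. Both the relations $t_i^2=0$ and the characteristic are used here. Over $\mathbb Q$ a sum of $m$ different variables has the nonzero $m$th power $m!$ times their product, so no exponent would work for all $k$.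

Let
\[
V_k=1+M_3(N_k).
\]
Since $M_3(N_k)$ is a nilpotent ring of $p$-power order, $V_k$ is a finite $p$-group, with $(1+A)^{-1}=1-A+A^2-\cdots$. The automorphism $\sigma\colon t_i\mapsto t_{i+1}$ of $R_k$ acts on $V_k$ entrywise, and its $k$th power is trivial. Let
\[
G_k=V_k\rtimes\langle s_k\rangle,\qquad s_k\ \text{of order }k,\qquad s_kvs_k^{-1}=\sigma(v)\quad(v\in V_k).
\]
This is a finite $p$-group, and $G_k/V_k$ is cyclic.

Let $E_{ij}$ be the $3\times3$ matrix units, and let $E_0,\dots,E_5$ be the six of them with $i\ne j$, in any fixed order. Put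
\[
v_k=1+\sum_{\ell=0}^{5}t_\ell E_\ell\in V_k\qquad(\text{indices mod }k).
\]
In the pro-$p$ group $P=\prod_{j\ge0}G_{p^j}$ let
\[
v=(v_{p^j})_j,\qquad s=(s_{p^j})_j,\qquad \Gamma=\langle v,s\rangle,\qquad G=\overline{\Gamma}.
\]
As a closed subgroup of a pro-$p$ group, $G$ is pro-$p$.

Commutators in $V_k$ are computed by the following identity, valid for $a,b$ in any nilpotent ring:
\begin{equation}\label{eq:comm}
[1+a,1+b]=1+(ab-ba)(1+a)^{-1}(1+b)^{-1}.
\end{equation}
To see it, multiply $(1+a)(1+b)=(1+b)(1+a)+(ab-ba)$ on the right by $(1+a)^{-1}(1+b)^{-1}$.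

Recall that $\gamma_1(H)=H$, $\gamma_{i+1}(H)=[\gamma_i(H),H]$, that $[\gamma_i(H),\gamma_j(H)]\subseteq\gamma_{i+j}(H)$, and that $H$ is nilpotent of class at most $c$ if $\gamma_{c+1}(H)=1$.

\section{Few elements of $V_k$ generate a group of small class}

\begin{lemma}\label{lem:class}
Let $w_1,\dots,w_m\in V_k$, where $m\ge 1$. Then $\langle w_1,\dots,w_m\rangle$ is nilpotent of class at most $9m(p-1)$. Moreover, if $1+A\in V_k$, then $A^{9(p-1)+1}=0$.
\end{lemma}

\begin{proof}
Put $c=9m(p-1)$. Let $f_1,\dots,f_{9m}\in N_k$ be the entries of the matrices $w_i-1$, and let $I\subseteq N_k$ be the non-unital $\mathbb F_p$-subalgebra they generate. The power $I^{c+1}$ is spanned by products of at least $c+1$ factors, each one of the $f_i$. By the pigeonhole principle some $f_i$ occurs at least $p$ times in such a product, which is therefore $0$ by \eqref{eq:frob}. So $I^{c+1}=0$.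

For each $a\ge1$ the set $W_a=1+M_3(I^a)$ is a group, since $M_3(I^a)$ is a nilpotent ring. Let $1+A\in W_a$ and $1+B\in W_b$. Then $AB-BA\in M_3(I^{a+b})$, and multiplication by the elements $(1+A)^{-1},(1+B)^{-1}$ of $1+M_3(I)$ keeps it there. By \eqref{eq:comm}, $[W_a,W_b]\subseteq W_{a+b}$. By induction $\gamma_a(W_1)\subseteq W_a$, and so $\gamma_{c+1}(W_1)\subseteq W_{c+1}=1$. Since $W_1$ contains all $w_i$, the first claim follows. For the second, take $m=1$ and $w_1=1+A$: the entries of $A^{9(p-1)+1}$ lie in $I^{9(p-1)+1}=0$.
\end{proof}

The bound depends only on the number of entries of the generators, not on $k$; the class of the whole group $V_k$ plays no role.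

\section{The identity $u_n\equiv1$}

We now count arguments and ingredients as in Section~\ref{sec:idea}. The first two lemmas are stated so that they also serve for Theorem~\ref{thm:words}. The first says that each step of the recursion doubles the commutator weight.

\begin{lemma}\label{lem:double}
Let $Q$ be a group, and let $f_n\in Q$ $(n\ge2)$ satisfy
$f_{n+1}=[\,a_nf_n^{\varepsilon_n}a_n^{-1},\,b_nf_n^{\eta_n}b_n^{-1}\,]$ with $a_n,b_n\in Q$ and $\varepsilon_n,\eta_n\in\{\pm1\}$. Let $H_n\le Q$ $(n\ge2)$ be subgroups with $f_2\in H_2$ and with $a_nH_na_n^{-1}$ and $b_nH_nb_n^{-1}$ contained in $H_{n+1}$. Then $f_n\in\gamma_{2^{n-2}}(H_n)$ for all $n\ge2$.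
\end{lemma}

\begin{proof}
For $n=2$ this is the hypothesis $f_2\in H_2$. If it holds for $n$, then $a_nf_n^{\varepsilon_n}a_n^{-1}$ lies in $\gamma_{2^{n-2}}(a_nH_na_n^{-1})\subseteq\gamma_{2^{n-2}}(H_{n+1})$, and the same holds with $b_n,\eta_n$ in place of $a_n,\varepsilon_n$. Their commutator $f_{n+1}$ lies in $\gamma_{2^{n-1}}(H_{n+1})$.
\end{proof}

The second lemma separates a word into its part in $V_k$ and its power of $s_k$.

\begin{lemma}\label{lem:prefix}
Let $c_1,\dots,c_m\in V_k$ and $\beta_1,\dots,\beta_m\in\mathbb Z$, and put $S_\rho=\beta_1+\dots+\beta_\rho$, $S_0=0$. Then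
\[
(c_1s_k^{\beta_1})(c_2s_k^{\beta_2})\cdots(c_ms_k^{\beta_m})
=\Bigl(\prod_{\rho=1}^{m}\sigma^{S_{\rho-1}}(c_\rho)\Bigr)s_k^{S_m},
\]
the product being taken in the order $\rho=1,\dots,m$.
\end{lemma}

\begin{proof}
Move the powers of $s_k$ to the right, using $s_k^{\beta}c=\sigma^{\beta}(c)s_k^{\beta}$.
\end{proof}

\begin{lemma}\label{lem:identity}
If $n\ge 2$ and $2^{n-2}>9(p-1)(n-1)^2$, then $u_n(x,y)=1$ for all $x,y\in G_k$ and all $k=p^j$, $j\ge0$.
\end{lemma}

\begin{proof}
Fix $x=gs_k^a$ and $y=hs_k^b$ with $g,h\in V_k$, write $u_i=u_i(x,y)$ and put $z=u_2$. Since $z$ is a commutator and $G_k/V_k$ is abelian, $z\in V_k$.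

For $i\ge2$ let $H_i$ be generated by the elements $qzq^{-1}$, where $q$ runs over the positive words of length $i-2$ evaluated at $x,y$. If $q$ is such a word, then $xq$ and $yq$ are positive words of length $i-1$. So $xH_ix^{-1}$ and $yH_iy^{-1}$ are contained in $H_{i+1}$, and Lemma~\ref{lem:double} gives $u_n\in\gamma_{2^{n-2}}(H_n)$.

Put $\ell=n-2$, and let $q$ be a positive word of length $\ell$. In Lemma~\ref{lem:prefix} the exponent $S_\rho$ equals $i'a+j'b$, where $i'$ and $j'$ are the numbers of letters $x$ and $y$ among the first $\rho$ letters. Hence $q=q_V s_k^{ia+jb}$ with $i,j\ge0$ and $i+j=\ell$, where $q_V$ is a product of elements $\sigma^{i'a+j'b}(g)$ and $\sigma^{i'a+j'b}(h)$ with $i',j'\ge0$ and $i'+j'\le\ell-1$. It follows that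
\[
qzq^{-1}=q_V\,\sigma^{ia+jb}(z)\,q_V^{-1}.
\]
Therefore $H_n$ is contained in the subgroup $K\le V_k$ generated by
\begin{itemize}
\item $\sigma^{i'a+j'b}(g)$ and $\sigma^{i'a+j'b}(h)$ with $i',j'\ge0$, $i'+j'\le\ell-1$; there are $\tfrac12\ell(\ell+1)$ pairs $(i',j')$, so these are at most $\ell(\ell+1)$ elements;
\item $\sigma^{ia+jb}(z)$ with $i,j\ge0$, $i+j=\ell$: at most $\ell+1$ elements.
\end{itemize}
Altogether $K$ is generated by at most $(\ell+1)^2=(n-1)^2$ elements, a bound that does not depend on $k,x,y$. By Lemma~\ref{lem:class} its class is at most $9(p-1)(n-1)^2<2^{n-2}$, and hence $u_n\in\gamma_{2^{n-2}}(K)=1$.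
\end{proof}

Commutativity of $G_k/V_k$ was used twice: to put $z$ into $V_k$, and to let the exponent of a prefix depend only on its letter counts, so that $2^{n-2}$ words produce at most $n-1$ powers of $s_k$.

\section{The subgroup $\Gamma$ is not solvable}

For elements of a group, let $\delta_0(g)=g$ and, for $d\ge1$,
\[
\delta_d(g_0,\dots,g_{2^d-1})=\bigl[\delta_{d-1}(g_0,\dots,g_{2^{d-1}-1}),\,\delta_{d-1}(g_{2^{d-1}},\dots,g_{2^d-1})\bigr].
\]
The values of $\delta_d$ lie in the $d$th derived subgroup. Let $\delta_d^L$ be the same expression for matrices, with the Lie bracket $[A,B]_L=AB-BA$ in place of the group commutator. We evaluate $\delta_d$ at $2^d$ conjugates of $v_k$ whose variables do not overlap, and read off the terms of lowest degree.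

\begin{lemma}\label{lem:units}
For every $d\ge0$, each off-diagonal unit $E_{ij}$, $i\ne j$, in $M_3(\mathbb F_p)$ equals $\delta^L_d$ of a suitable $2^d$-tuple of off-diagonal units.
\end{lemma}

\begin{proof}
For $d=0$ this is trivial. Let $d\ge1$ and let $l$ be the index different from $i$ and $j$. Since $i\ne j$, we have $E_{lj}E_{il}=0$, so $E_{ij}=E_{il}E_{lj}=[E_{il},E_{lj}]_L$. Apply the case $d-1$ to $E_{il}$ and to $E_{lj}$.
\end{proof}

For example, $E_{13}=[E_{12},E_{23}]_L$, and $E_{13}=\bigl[[E_{13},E_{32}]_L,[E_{21},E_{13}]_L\bigr]_L$. The third index is what makes this work in every characteristic. For $2\times2$ matrices $[E_{12},E_{21}]_L=E_{11}-E_{22}$, which is a scalar matrix when $p=2$. In that case $\delta_d^L$ vanishes on off-diagonal $2\times2$ matrices for all $d\ge2$, and so would the leading terms computed below.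

\begin{lemma}\label{lem:derived}
Let $d\ge0$ and $\Gamma_k=\langle v_k,s_k\rangle\le G_k$. If $k=p^j\ge6\cdot2^d$, then $\Gamma_k^{(d)}\ne1$.
\end{lemma}

\begin{proof}
For $0\le q<2^d$ put
\[
g_q=s_k^{6q}v_ks_k^{-6q}=1+D_q,\qquad D_q=\sum_{\ell=0}^5t_{6q+\ell}E_\ell .
\]
The element $w=\delta_d(g_0,\dots,g_{2^d-1})$ lies in $\Gamma_k^{(d)}$, and we show that $w\ne1$.

\emph{Leading term.} We claim that
\begin{equation}\label{eq:leading}
w\equiv1+\delta_d^L(D_0,\dots,D_{2^d-1})\pmod{M_3(N_k^{2^d+1})}.
\end{equation}
We prove this by induction on $d$ for arbitrary elements $1+D_q$ in which the $D_q$ have entries homogeneous of degree $1$. For $d=0$ there is nothing to prove. Let $d\ge1$ and $e=2^{d-1}$, and let $1+a$ and $1+b$ be the values of $\delta_{d-1}$ on the two halves. By induction $a\equiv A$ and $b\equiv B$ modulo $M_3(N_k^{e+1})$, where $A$ and $B$ are the corresponding values of $\delta_{d-1}^L$, with entries homogeneous of degree $e$. Hence $ab-ba\equiv AB-BA$ modulo $M_3(N_k^{2e+1})$. Since $ab-ba$ has entries in $N_k^{2e}$, multiplying it by $(1+a)^{-1}(1+b)^{-1}\in1+M_3(N_k)$ changes it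 only by an element of $M_3(N_k^{2e+1})$. Now \eqref{eq:leading} follows from \eqref{eq:comm}.

\emph{It is nonzero.} The coefficients $t_i$ are central, so by multilinearity
\[
\delta_d^L(D_0,\dots,D_{2^d-1})=\sum_{(\ell_0,\dots,\ell_{2^d-1})}\Bigl(\prod_{q}t_{6q+\ell_q}\Bigr)\,\delta^L_d(E_{\ell_0},\dots,E_{\ell_{2^d-1}}),
\]
the sum being over all tuples with $0\le\ell_q\le5$. Since $k\ge6\cdot2^d$, the indices $6q+\ell$ with $0\le q<2^d$, $0\le\ell\le5$ are distinct modulo $k$. So each product $\prod_qt_{6q+\ell_q}$ is a nonzero squarefree monomial of degree $2^d$, and distinct tuples give distinct monomials: no two terms of the sum can cancel. By Lemma~\ref{lem:units} some coefficient $\delta_d^L(E_{\ell_0},\dots,E_{\ell_{2^d-1}})$ is a matrix unit, hence nonzero. So $w-1$ has a nonzero part in degree $2^d$, and $w\ne1$.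
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(a) By Lemma~\ref{lem:identity}, $u_n\equiv1$ holds in every $G_{p^j}$ with the same $n$. So it holds in the product $P$ and in its subgroup $G$.

(b) The projection $P\to G_k$ maps $\Gamma$ onto $\Gamma_k$, and hence $\Gamma^{(d)}$ onto $\Gamma_k^{(d)}$. Given $d$, choose $k=p^j\ge6\cdot2^d$. By Lemma~\ref{lem:derived}, $\Gamma^{(d)}\ne1$. As $d$ was arbitrary, $\Gamma$ is not solvable.

Finally, let $V=G\cap\prod_jV_{p^j}$, a closed normal subgroup of $G$. The quotient $G/V$ is isomorphic to the image of $G$ in $\prod_jG_{p^j}/V_{p^j}\cong\prod_j\mathbb Z/p^j$. Since $G$ is compact, this image is closed, and the image of $\Gamma$ is dense in it. Now $v$ maps to $0$ and $s$ maps to $(1,1,1,\dots)$, so the image of $G$ is the closure of the diagonal copy of $\mathbb Z$, which is $\mathbb Z_p$. If $U\le V$ is $m$-generated, so is its projection to each $V_{p^j}$. Lemma~\ref{lem:class} shows that $\gamma_{9m(p-1)+1}(U)$ has trivial projection to every $V_{p^j}$, so it is trivial. For $1+A\in V_k$ we have $(1+A)^{p^r}=1+A^{p^r}$ in characteristic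 $p$, and $A^{9p-8}=0$ by Lemma~\ref{lem:class}. Hence $V$ has exponent dividing $p^r$ as soon as $p^r\ge9p-8$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:length}]
The $2$-generated finite $p$-groups $\Gamma_k$ satisfy $u_n\equiv1$ by Lemma~\ref{lem:identity}, and their derived lengths are unbounded by Lemma~\ref{lem:derived}.
\end{proof}

\begin{remark}
It is instructive to see directly why $G$ does not contradict the theorem on Engel groups. Since $[e,s_k]=e\,\sigma(e)^{-1}$ for $e\in V_k$, an induction gives
\[
e_n(v_k,s_k)\equiv1+(1-\sigma)^n\sum_{\ell=0}^5t_\ell E_\ell\pmod{M_3(N_k^2)}.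
\]
The coefficient of $E_0$ on the right is $\sum_{i=0}^n(-1)^i\binom ni t_i$, and for $k>n$ it contains $t_0$ with coefficient $1$. So $e_n(v,s)\ne1$ for every $n$. Passing from $e_n$ to $e_{n+1}$ adds one more $s$ but does not raise the weight in $V$. The recursion for $u_n$ doubles that weight at every step, and this is what kills $u_n$ in $G$.
\end{remark}

\section{Other sequences of words}

The proof of Lemma~\ref{lem:identity} adapts: words of length at most $L(n-2)$ in $r$ letters and their inverses still have only polynomially many possible powers of $s_k$.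

\begin{proof}[Proof of Theorem~\ref{thm:words}]
Let $x_1,\dots,x_r\in G_k$, write $x_i=g_is_k^{\alpha_i}$ with $g_i\in V_k$, and evaluate all words at $(x_1,\dots,x_r)$. Put $z=f_2$. It is a commutator, so $z\in V_k$.

For $n\ge2$ let $H_n$ be generated by the elements $qzq^{-1}$, where $q$ runs over words of length at most $L(n-2)$ in the $x_i^{\pm1}$. Since $a_n,b_n$ have length at most $L$, the hypotheses of Lemma~\ref{lem:double} hold, and $f_n\in\gamma_{2^{n-2}}(H_n)$.

Fix $n$, put $\lambda=L(n-2)$, and let $q$ be a word of length at most $\lambda$. To apply Lemma~\ref{lem:prefix} we write its letters as elements of $V_k$ times powers of $s_k$: we have $x_i=g_is_k^{\alpha_i}$ and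
\[
x_i^{-1}=s_k^{-\alpha_i}g_i^{-1}=\sigma^{-\alpha_i}(g_i^{-1})\,s_k^{-\alpha_i}.
\]
Hence $q=q_Vs_k^{S}$, where $S$ is the sum of the exponents of all letters. If the $\rho$th letter is $x_i$, it contributes to $q_V$ the factor $\sigma^{S_{\rho-1}}(g_i)$. If it is $x_i^{-1}$, it contributes $\sigma^{S_{\rho-1}-\alpha_i}(g_i^{-1})=\sigma^{S_\rho}(g_i)^{-1}$. Each $S_\rho$ has the form $\sum_i\kappa_i\alpha_i$ with integers $\kappa_i$ satisfying $\sum_i|\kappa_i|\le\rho\le\lambda$. So every element $qzq^{-1}=q_V\sigma^S(z)q_V^{-1}$ lies in the subgroup $K\le V_k$ generated by the elements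
\[
\sigma^e(g_1),\dots,\sigma^e(g_r),\ \sigma^e(z),\qquad e=\sum_{i=1}^r\kappa_i\alpha_i,\quad \kappa_i\in\mathbb Z,\ |\kappa_i|\le\lambda .
\]
There are at most $(r+1)(2\lambda+1)^r$ of them. By Lemma~\ref{lem:class} the class of $K$ is at most
\[
9(p-1)(r+1)\bigl(2L(n-2)+1\bigr)^r .
\]
This is a polynomial in $n$, hence smaller than $2^{n-2}$ for all large $n$, uniformly in $k$ and in the tuple. For these $n$ we get $f_n\in\gamma_{2^{n-2}}(K)=1$. So $f_n\equiv1$ in every $G_{p^j}$, in $P$, and in $G$.
\end{proof}

\section{What remains true}

The finite continuous quotients of $G$ are solvable, but their derived lengths are unbounded. The first of these properties holds in every profinite unbounded quasi-Engel group. The second cannot occur in linear ones: there the Tits alternative makes finitely generated subgroups solvable, and Zassenhaus's theorem bounds their derived lengths in terms of the degree.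

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Subgroups and quotients of unbounded quasi-Engel groups are unbounded quasi-Engel. A finite unbounded quasi-Engel group satisfies an identity $u_n\equiv1$: take for $n$ the maximum of $n(x,y)$ over its finitely many pairs and recall that $u_m(x,y)=1$ for all $m\ge n(x,y)$. By the characterization of finite solvable groups quoted in Section~1, it is solvable.

(a) By the previous paragraph, all finite continuous quotients of a profinite unbounded quasi-Engel group are solvable.

(b) Let $H\le\mathrm{GL}_m(F)$ be unbounded quasi-Engel, with $F$ a field, and let $\Delta\le H$ be finitely generated. No $u_n$ is trivial in the free group on $x,y$, since otherwise $u_n\equiv1$ would hold in the nonsolvable group $A_5$. So if $x,y\in\Delta$ freely generated a free subgroup, then $u_n(x,y)\ne1$ for all $n$, contrary to assumption. Thus $\Delta$ contains no nonabelian free subgroup. The Tits alternative \cite{Tits} says that a finitely generated linear group without nonabelian free subgroups has a solvable normal subgroup of finite index. Let $S$ be such a subgroup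 of $\Delta$. The finite group $\Delta/S$ is unbounded quasi-Engel, hence solvable, so $\Delta$ is solvable. By Zassenhaus's theorem the derived length of a solvable linear group of degree $m$ is bounded by a number $D=D(m)$. Every element of $H^{(D)}$ lies in $\Delta^{(D)}$ for some finitely generated $\Delta\le H$, so $H^{(D)}=1$.

(c) Let $G$ now denote a compact $p$-adic analytic unbounded quasi-Engel group. It has an open normal uniform pro-$p$ subgroup $U$, and $U$ is the underlying set of a $\mathbb Z_p$-Lie lattice, of rank $d$ say, on which $G$ acts $\mathbb Z_p$-linearly by conjugation \cite{DDMS}. This gives a homomorphism $G\to\mathrm{GL}_d(\mathbb Q_p)$ with kernel $C=C_G(U)$. Its image is a linear unbounded quasi-Engel group, hence solvable by (b). The group $C\cap U=Z(U)$ is abelian. The group $C/(C\cap U)$ embeds in the finite group $G/U$ and is unbounded quasi-Engel, hence solvable. So $C$ is solvable, and therefore $G$ is solvable.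
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGGKPP}
Tatiana Bandman, Gert-Martin Greuel, Fritz Grunewald, Boris Kunyavskii, Gerhard Pfister, Eugene Plotkin,
\emph{Engel-like Identities Characterizing Finite Solvable Groups},
arXiv:math/0303165 (2003).

\bibitem{DDMS}
Dixon, du Sautoy, Mann, Segal,
\emph{Analytic Pro-$p$ Groups}.

\bibitem{Tits}
J. Tits,
\emph{Free subgroups in linear groups},
J. Algebra \textbf{20} (1972).

\end{thebibliography}

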